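\title{Classifying spaces with virtually cyclic stabilizers for groups of proper cohomological dimension two}

\begin{abstract}
We prove that a countable group whose Bredon cohomological dimension for the family of finite subgroups is at most two has a classifying space of dimension at most three for the family of virtually cyclic subgroups. This confirms a conjecture stated in a paper of Degrijse, and the bound is attained by $\mathbb Z^2$. The main step is a splitting theorem: a finitely generated group of rational cohomological dimension at most two that commensurates an infinite cyclic subgroup $H$ acts on a tree with finite quotient and with all stabilizers commensurable with $H$. To prove it we turn the universal class in second cohomology into a function on a coset graph that changes along finitely many edges, build a tree from a nested system of cuts of the graph, and show that the class vanishes on the stabilizers of the vertices of infinite valence.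
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a discrete group. A \emph{family} $\mathcal F$ of subgroups of $G$ is a collection of subgroups that is closed under conjugation and under taking subgroups. A \emph{$G$-CW-complex} is a CW-complex with a cellular action of $G$ in which an element that maps an open cell to itself fixes it pointwise. A \emph{model for $E_{\mathcal F}G$} is a $G$-CW-complex $X$ whose stabilizers lie in $\mathcal F$ and whose fixed point sets $X^K$ are contractible for all $K\in\mathcal F$. The \emph{geometric dimension} $\mathrm{gd}_{\mathcal F}(G)$ is the smallest dimension of such a model.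

The algebraic counterpart is defined over the \emph{orbit category} $\mathcal O_{\mathcal F}G$, whose objects are the $G$-sets $G/K$ with $K\in\mathcal F$ and whose morphisms are the $G$-maps. A \emph{right $\mathcal O_{\mathcal F}G$-module} is a contravariant functor from $\mathcal O_{\mathcal F}G$ to abelian groups. These modules form an abelian category with enough projectives, and the \emph{Bredon cohomological dimension} $\mathrm{cd}_{\mathcal F}(G)$ is the length of a shortest projective resolution of the constant functor $\underline{\mathbb Z}$. If $\mathcal F$ consists of the trivial subgroup, a model is a contractible complex with a free action, a module is a $\mathbb ZG$-module, and one recovers the usual geometric and cohomological dimensions of $G$. We write $\underline{\mathrm{cd}}$, $\underline{\mathrm{gd}}$ for the family $\mathit{fin}$ of finite subgroups and $\underline{\underline{\mathrm{cd}}}$, $\underline{\underline{\mathrm{gd}}}$ for the family $\mathit{vc}$ of virtually cyclic subgroups.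

What happens to the dimension when the family grows from $\mathit{fin}$ to $\mathit{vc}$? It can drop: for $G=\mathbb Z$ the line is replaced by a point. It can also rise: $\underline{\mathrm{cd}}(\mathbb Z^2)=2$ but $\underline{\underline{\mathrm{cd}}}(\mathbb Z^2)=3$ (Example~\ref{ex:Z2}). The rise is explained by a construction of L\"uck and Weiermann (Theorem~\ref{thm:LW}). To create fixed points for an infinite cyclic subgroup $H$, one looks at its commensurator $N$, takes a space for $N$ in which the subgroups commensurable with $H$ have fixed points, and attaches it to $E_{\mathit{fin}}G$ by a cylinder on $E_{\mathit{fin}}N$. The cylinder costs one dimension. If the attached spaces are not too large, one therefore expects $\underline{\underline{\mathrm{cd}}}(G)\le\underline{\mathrm{cd}}(G)+1$. For $\underline{\mathrm{cd}}(G)=2$ this is the following conjecture from \cite{Degrijse}.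

\begin{quote}
\emph{Conjecture.} $\underline{\underline{\mathrm{gd}}}(G)\le 3$ for every countable group $G$ with $\underline{\mathrm{cd}}(G)=2$.
\end{quote}

It is known that $1\le\underline{\underline{\mathrm{cd}}}(G)\le3$ for a countable group $G$ with $\underline{\mathrm{cd}}(G)=2$ that is coherent, or torsion-free, or does not contain the free group $F_2$, and that every one-relator group has a three-dimensional model for $E_{\mathit{vc}}G$. We prove the conjecture.

\begin{theorem}\label{thm:A}
If $G$ is countable and $\underline{\mathrm{cd}}(G)\le2$, then $\underline{\underline{\mathrm{cd}}}(G)\le3$ and $\underline{\underline{\mathrm{gd}}}(G)\le3$. The bound is sharp: $\underline{\underline{\mathrm{cd}}}(\mathbb Z^2)=3$.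
\end{theorem}

The work lies in bounding the dimension of the attached spaces. Subgroups $A,B$ of a group $N$ are \emph{commensurable}, written $A\sim B$, if $A\cap B$ has finite index in both. A subgroup $H\le N$ is \emph{commensurated} if $gHg^{-1}\sim H$ for all $g\in N$. For $H\le N$ infinite cyclic and commensurated, let $\mathcal F[H]$ be the family of subgroups of $N$ that are finite or commensurable with $H$. Let $\mathrm{cd}_{\mathbb Q}N$ denote the length of a shortest projective resolution of $\mathbb Q$ over $\mathbb QN$.

\begin{theorem}\label{thm:B}
Let $N$ be a finitely generated group with a commensurated infinite cyclic subgroup $H$. The following are equivalent: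
\begin{enumerate}
\item[(a)] $\mathrm{cd}_{\mathbb Q}N\le2$;
\item[(b)] $N$ acts without inversions on a tree, with finite quotient, and all stabilizers are commensurable with $H$ (so $N$ is the fundamental group of a finite graph of two-ended groups, and is finitely presented);
\item[(c)] $\underline{\mathrm{gd}}(N)\le2$;
\item[(d)] $\mathrm{gd}_{\mathcal F[H]}(N)\le1$.
\end{enumerate}
\end{theorem}

No coherence or torsion hypothesis is needed; finite presentability is part of the conclusion. To see what the theorem says, suppose first that $H$ is normal. Then a subgroup lies in $\mathcal F[H]$ exactly when its image in $N/H$ is finite, every model for $E_{\mathit{fin}}(N/H)$ is a model for $E_{\mathcal F[H]}N$, and the theorem asserts that dividing out $H$ lowers the dimension from two to one: $N/H$ acts on a tree with finite stabilizers. In general there is no quotient group to work with. In $\langle h,s\mid shs^{-1}=h^2\rangle$ the subgroup $\langle h\rangle$ is commensurated, but no $\langle h^r\rangle$ with $r\ge1$ is normal, since $sh^rs^{-1}=h^{2r}\neq h^{\pm r}$. The $N$-set $N/H$ has to replace the quotient group, and the tree has to be extracted from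 a graph with vertex set $N/H$.

The same method gives bounds for some uncountable groups and under a rational hypothesis. These are not needed for the conjecture.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] If $|G|\le\aleph_m$ with $0\le m<\omega$ and $\underline{\mathrm{cd}}(G)\le2$, then $\underline{\underline{\mathrm{gd}}}(G)\le\max\{3,m+2\}$. In particular the conclusion of the conjecture holds for all groups of cardinality at most $\aleph_1$.
\item[(2)] If $G$ is countable, $\mathrm{cd}_{\mathbb Q}G\le2$ and $\underline{\mathrm{cd}}(G)=n<\infty$, then $\underline{\underline{\mathrm{cd}}}(G)\le\max\{n,\min\{n,3\}+1\}$.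
\end{enumerate}
\end{theorem}

Section~\ref{sec:prelim} reduces Theorems~\ref{thm:A} and~\ref{thm:C} to the dimensions of commensurators. Section~\ref{sec:example} carries out the proof of (a)$\Rightarrow$(b) by hand in an example, and Sections~\ref{sec:theta}--\ref{sec:stabilizers} give it in general. Section~\ref{sec:rest} contains the other implications of Theorem~\ref{thm:B}, and Section~\ref{sec:unions} passes from finitely generated groups to ascending unions.

\section{Bredon cohomology and the reduction to commensurators}\label{sec:prelim}

\subsection*{Commensurability}
The relation $\sim$ is an equivalence relation, and a finite intersection of subgroups commensurable with $H$ is commensurable with $H$. An infinite subgroup $K$ of an infinite virtually cyclic group $V$ has finite index: if $Z\le V$ is infinite cyclic of finite index, then $K\cap Z$ has finite index in $K$, so it is infinite, so it has finite index in $Z$. Two consequences are used throughout. First, infinite virtually cyclic subgroups $V,W$ of a group are commensurable if and only if $|V\cap W|=\infty$. Second, $\mathcal F[H]$ is closed under taking subgroups; it is closed under conjugation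 because $H$ is commensurated. Its members are virtually cyclic, hence finitely generated.

\subsection*{Modules over the orbit category}
A sequence of $\mathcal O_{\mathcal F}G$-modules is exact if it is exact at every object. For $L\in\mathcal F$ let $\mathbb Z[-,G/L]$ be the module that sends $G/K$ to the free abelian group on $\mathrm{Map}_G(G/K,G/L)=(G/L)^K$. By the Yoneda lemma $\mathrm{Hom}(\mathbb Z[-,G/L],M)=M(G/L)$, so these modules are projective. Their direct sums are called \emph{free}, and every projective module is a direct summand of a free one. If $X$ is a $G$-CW-complex with stabilizers in $\mathcal F$, the cellular chains $G/K\mapsto C_*(X^K)$ form a complex $\underline C_*(X)$ with $\underline C_k(X)=\bigoplus_\sigma\mathbb Z[-,G/G_\sigma]$, the sum running over representatives of the orbits of $k$-cells. We put $H^k_G(X;M)=H^k\,\mathrm{Hom}(\underline C_*(X),M)$. If $X$ is a model for $E_{\mathcal F}G$, then $\underline C_*(X)$ is a free resolution of $\underline{\mathbb Z}$. Hence $\mathrm{cd}_{\mathcal F}(G)\le\mathrm{gd}_{\mathcal F}(G)$, and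
\[
H^k_{\mathcal F}(G;M):=H^k_G(E_{\mathcal F}G;M)=\mathrm{Ext}^k_{\mathcal O_{\mathcal F}G}(\underline{\mathbb Z},M)
\]
does not depend on the model. One has $\mathrm{cd}_{\mathcal F}(G)\le n$ if and only if these groups vanish for all $M$ and all $k>n$.

We also use the \emph{universal property}: if $X$ and $Y$ are $G$-CW-complexes, the stabilizers of $X$ lie in $\mathcal F$, and $Y^K$ is contractible for every $K\in\mathcal F$, then there is a cellular $G$-map $X\to Y$. For $S\le G$ we write $\mathcal F\cap S$ for the family of members of $\mathcal F$ contained in $S$.

\begin{lemma}\label{lem:basic}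
Let $S\le G$. Then $\mathrm{cd}_{\mathbb Q}G\le\underline{\mathrm{cd}}(G)$, $\underline{\mathrm{cd}}(S)\le\underline{\mathrm{cd}}(G)$ and $\mathrm{cd}_{\mathbb Q}S\le\mathrm{cd}_{\mathbb Q}G$.
\end{lemma}

\begin{proof}
Evaluate a projective resolution of $\underline{\mathbb Z}$ at $G/1$ and tensor with $\mathbb Q$. The result is a resolution of $\mathbb Q$ by $\mathbb QG$-modules. The module $\mathbb Z[-,G/L]$ becomes $\mathbb Q[G/L]$, which is a direct summand of $\mathbb QG$ by averaging over the finite group $L$; so projectives become projectives. This proves the first inequality. For the second, restriction along the functor $S/K\mapsto G/K$ is exact, preserves $\underline{\mathbb Z}$, and sends $\mathbb Z[-,G/L]$ to $S/K\mapsto\mathbb Z[(G/L)^K]$. Decomposing $G/L$ into $S$-orbits writes this module as a direct sum of modules $\mathbb Z[-,S/(S\cap gLg^{-1})]$. The third holds because $\mathbb QG$ is free over $\mathbb QS$.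
\end{proof}

\subsection*{Three theorems from the literature}

\begin{theorem}[L\"uck--Meintrup \cite{LM}]\label{thm:LM}
$\mathrm{gd}_{\mathcal F}(G)\le\max\{3,\mathrm{cd}_{\mathcal F}(G)\}$ for every discrete group $G$ and every family $\mathcal F$.
\end{theorem}

The next theorem concerns the relation $|V\cap W|=\infty$ on the infinite virtually cyclic subgroups of $G$. By the remarks above this relation is commensurability, and every class contains an infinite cyclic group $H$. Put $N[H]=\{g\in G: gHg^{-1}\sim H\}$. This subgroup, the \emph{commensurator}, contains $H$ as a commensurated subgroup, and both $N[H]$ and the family $\mathcal F[H]$ of subgroups of $N[H]$ depend only on the class of $H$. Let $I$ be a set of infinite cyclic subgroups representing the $G$-orbits of classes.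

\begin{theorem}[L\"uck--Weiermann {\cite[Theorem 2.3]{LW}}]\label{thm:LW}
There is a $G$-pushout
\[
\begin{array}{ccc}
\coprod_{H\in I}G\times_{N[H]}E_{\mathit{fin}}N[H] & \longrightarrow & E_{\mathit{fin}}G\\[2pt]
\big\downarrow & & \big\downarrow\\[2pt]
\coprod_{H\in I}G\times_{N[H]}E_{\mathcal F[H]}N[H] & \longrightarrow & E_{\mathit{vc}}G
\end{array}
\]
in which one of the two arrows starting at the upper left corner is an inclusion of $G$-CW-complexes.
\end{theorem}

\begin{theorem}[Dunwoody \cite{Dunwoody}]\label{thm:D}
If $\mathrm{cd}_{\mathbb Q}L\le1$, then $L$ acts without inversions on a tree with finite stabilizers.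
\end{theorem}

\subsection*{The Mayer--Vietoris sequence}

\begin{proposition}\label{prop:MV}
For every right $\mathcal O_{\mathit{vc}}G$-module $M$ there is a long exact sequence
\begin{multline*}
\cdots\to H^{k-1}_{\mathit{fin}}(G;M)\oplus\prod_{H\in I}H^{k-1}_{\mathcal F[H]}(N[H];M)\to\prod_{H\in I}H^{k-1}_{\mathit{fin}}(N[H];M)\\
\to H^k_{\mathit{vc}}(G;M)\to H^{k}_{\mathit{fin}}(G;M)\oplus\prod_{H\in I}H^{k}_{\mathcal F[H]}(N[H];M)\to\cdots
\end{multline*}
in which $M$ also denotes the restrictions of $M$. Consequently
\[
\underline{\underline{\mathrm{cd}}}(G)\le\max\Bigl\{\underline{\mathrm{cd}}(G),\ \sup_{H\in I}\bigl(\underline{\mathrm{cd}}(N[H])+1\bigr),\ \sup_{H\in I}\mathrm{cd}_{\mathcal F[H]}(N[H])\Bigr\}.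
\]
\end{proposition}

\begin{proof}
Call the corners of the pushout $A$ (upper left), $B,B'$ and $X$, where $A\to B$ is the inclusion. Then $X$ arises from $B'$ by attaching the cells of $B$ not in $A$, so $0\to\underline C_*(A)\to\underline C_*(B)\oplus\underline C_*(B')\to\underline C_*(X)\to0$ is exact. It splits in each degree because $\underline C_k(X)$ is free. Applying $\mathrm{Hom}(-,M)$ gives a long exact sequence, and it remains to identify its terms. Let $S\le G$, let $\mathcal F'$ be a family of virtually cyclic subgroups of $S$, and let $Z$ be a model for $E_{\mathcal F'}S$. The $G$-orbits of cells of $G\times_SZ$ correspond to the $S$-orbits of cells of $Z$, with the same stabilizers, and the boundary maps correspond under $S/K\mapsto G/K$. By the Yoneda lemma the cochain complexes of $G\times_SZ$ with coefficients in $M$ and of $Z$ with coefficients in $S/K\mapsto M(G/K)$ are both $\prod_\sigma M(G/S_\sigma)$, with the same differential. Hence $H^k_G(G\times_SZ;M)=H^k_{\mathcal F'}(S;M)$. Disjoint unions of spaces give products of cochain complexes, and products of abelian groups are exact. If $k$ exceeds the maximum in the statement, both neighbors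 of $H^k_{\mathit{vc}}(G;M)$ vanish.
\end{proof}

\begin{example}\label{ex:Z2}
Let $G=\mathbb Z^2$. The plane is a model for $E_{\mathit{fin}}G$. The commensurability classes are represented by the maximal cyclic subgroups $H$; there are infinitely many, and $N[H]=G$ for each. The family $\mathcal F[H]$ consists of the subgroups of $H$, because a member has finite image in $G/H\cong\mathbb Z$. So the line, with $G$ acting through $G/H$, is a model for $E_{\mathcal F[H]}G$, and Proposition~\ref{prop:MV} gives $\underline{\underline{\mathrm{cd}}}(G)\le3$. For $M=\underline{\mathbb Z}$ the cochains of a $G$-CW-complex are the cellular cochains of its quotient. The quotients of the plane and the line are $T^2$ and $S^1$. In particular $H^2_{\mathit{fin}}(G;\underline{\mathbb Z})=\mathbb Z$, so $\underline{\mathrm{cd}}(G)=2$, and $H^3_{\mathit{vc}}(G;\underline{\mathbb Z})$ contains the cokernel of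
\[
H^2(T^2)\oplus\prod_{I}H^2(S^1)\longrightarrow\prod_IH^2(T^2),
\]
that is, of a homomorphism $\mathbb Z\to\prod_I\mathbb Z$. The target is not cyclic, so the cokernel is nonzero and $\underline{\underline{\mathrm{cd}}}(\mathbb Z^2)=3$.
\end{example}

If $\underline{\mathrm{cd}}(G)\le2$, Lemma~\ref{lem:basic} bounds the first two terms of the maximum in Proposition~\ref{prop:MV} by $3$. The third term is the subject of Theorem~\ref{thm:B}.

\subsection*{Graphs and trees}
A \emph{graph} $X$ has a vertex set $VX$ and an edge set $EX$, and each edge has an initial and a terminal vertex; loops and multiple edges are allowed. An action on such a graph preserves initial and terminal vertices, so an element fixing an edge fixes its endpoints. Trees are taken to be unoriented, and an action on a tree is \emph{without inversions} if no element interchanges the endpoints of an edge. We use the following facts about a group $L$ acting without inversions on a tree $T$.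
\begin{enumerate}
\item[(T1)] If $L$ has a finite orbit of vertices, then $L$ fixes a vertex, namely the center (or an endpoint of the central edge) of the finite subtree spanned by the orbit. The fixed point set $T^L$ is then a subtree, since geodesics are unique.
\item[(T2)] An element $\gamma$ that fixes no vertex translates along a unique line $A_\gamma\subseteq T$, its \emph{axis}. By uniqueness $A_{g\gamma g^{-1}}=gA_\gamma$ and $A_{\gamma^j}=A_\gamma$ for $j\ne0$.
\item[(T3)] If $L=\langle g_1,\dots,g_r\rangle$, then $T$ has an invariant subtree with finite quotient. Indeed, let $v$ be a vertex and $T_0=\{v\}\cup\bigcup_i[v,g_iv]$. The translate $gT_0$ is connected and meets $gg_iT_0$ in $gg_iv$, so $\bigcup_ggT_0$ is connected.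
\end{enumerate}

\section{The method in an example}\label{sec:example}

Fix $q\ge1$ and let $N=\langle h,s\mid shs^{-1}=h^q\rangle$, $H=\langle h\rangle$. For $q=1$ this is $\mathbb Z^2$. The group $N$ is an HNN extension of $H$, so it acts on its Bass--Serre tree $X$, with vertex set $N/H$ and edge set $N/\langle h^q\rangle$; the edge $g\langle h^q\rangle$ runs from $gH$ to $gsH$. We show how this tree can be read off from the second cohomology of $N$.

The universal cover of the presentation complex has a line over each vertex of $X$ and, over each edge, a strip whose sides are glued homeomorphically onto the lines over the endpoints. It is therefore contractible, and its chain complex is a free resolution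
\[
0\to\mathbb QNe\to\mathbb QNe_h\oplus\mathbb QNe_s\to\mathbb QN\to\mathbb Q\to0,\qquad
e\mapsto(s-1-h-\dots-h^{q-1})e_h+(1-h^q)e_s .
\]
Identify $\mathbb QNe$ with the module $F$ of finitely supported functions $N\to\mathbb Q$, where $(g\varphi)(y)=\varphi(g^{-1}y)$ and $ge$ is the indicator function $\mathbf 1_{\{g\}}$. The class $u\in H^2(N;F)$ of the identity map $\mathbb QNe\to F$ detects dimension two: a subgroup on which it vanishes has rational cohomological dimension at most one (Lemma~\ref{lem:universal}).

\emph{From degree two to degree one.} The module $\widehat F$ of all functions $N\to\mathbb Q$ has no cohomology in positive degrees, so $u$ is the image under the connecting map $\partial$ of a derivation $d\colon N\to\widehat F/F$. A derivation is given by two elements $d(h),d(s)$ with $(s-1-\dots-h^{q-1})d(h)+(1-h^q)d(s)=0$. Let $\varphi$ be the indicator function of the ray $\{h^{qj}:j\ge0\}$ and take $d(h)=0$, $d(s)=[\varphi]$. Then $(1-h^q)\varphi=\mathbf 1_{\{1\}}\in F$, so $d$ is a derivation. To compute $\partial[d]$, lift to $e_h\mapsto0$, $e_s\mapsto\varphi$ and evaluate on the boundary of $e$. The value is $(1-h^q)\varphi=\mathbf 1_{\{1\}}=e$,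 so $\partial[d]=u$.

\emph{From classes to functions.} The values of $d$ are functions up to finite change, so they cannot be evaluated at a point. But $[\varphi]$ is fixed by $h^q$, so along each coset $\langle h^q\rangle y$ the function $\varphi$ is eventually constant in both directions, and the \emph{jump}
\[
\eta(s)(y)=\lim_{j\to+\infty}\varphi(h^{qj}y)-\lim_{j\to-\infty}\varphi(h^{qj}y)
\]
depends only on $[\varphi]$. Here $\eta(s)=\mathbf 1_{\langle h^q\rangle}$. Each $d(g)$ has a jump $\eta(g)$ in the same way, and $\eta(gg')=\eta(g)+g\,\eta(g')$ (Lemma~\ref{lem:jump}).

\emph{From functions to cuts.} Put $\theta(g)=\eta(g)(1)$. Since $\eta(h)=0$, we have $\theta(gh)=\theta(g)$, so $\theta$ is a function on $VX$. Along the edge $g\langle h^q\rangle$ it changes by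
\[
\theta(gs)-\theta(g)=\eta(s)(g^{-1}),
\]
which is $1$ if $g\in\langle h^q\rangle$ and $0$ otherwise. So $\theta$ changes along the single edge $\varepsilon_0$ from $H$ to $sH$, and it is the indicator function of the component of $X-\varepsilon_0$ that contains $sH$. The translates of the two level sets of $\theta$ are the \emph{half-trees} of $X$. For a vertex $x$ let $t_x$ be the set of half-trees containing $x$. Then $t_x$ determines $x$, and $x,x'$ are adjacent exactly when $t_x\setminus t_{x'}$ has one element. The tree has been rebuilt from $\theta$.

Three things change in general. An element may conjugate a positive power of $h$ to a negative one, as $s$ does in $\langle h,s\mid shs^{-1}=h^{-1}\rangle$; then the jump map is equivariant only up to a sign. The graph on $N/H$ need not be a tree, and the translates of the level sets of $\theta$ need not fit together like half-trees; they must be replaced by a nested system of cuts (Sections~\ref{sec:cuts} and~\ref{sec:tree}). Finally, the tree of such a system may have vertices of infinite valence, and the combinatorics says nothing about their stabilizers; for these we return to the class $u$ (Section~\ref{sec:stabilizers}).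

\section{From the universal class to a function on a graph}\label{sec:theta}

In this section and in Section~\ref{sec:stabilizers}, $N$ is a group with $\mathrm{cd}_{\mathbb Q}N\le2$, $H=\langle h\rangle$ is a commensurated infinite cyclic subgroup, and $N=\langle H\cup S\rangle$ with $S$ finite. Modules are left modules over rational group rings. A \emph{derivation} from a group $L$ to an $L$-module $B$ is a map $d$ with $d(gg')=d(g)+g\,d(g')$; it is \emph{inner} if $d(g)=b-gb$ for some $b\in B$; and $H^1(L;B)$ is the group of derivations modulo inner ones.

\subsection*{The universal class}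
For a rational vector space $W$ let $\widehat F$ be the module of all functions $N\to W$ with $(g\varphi)(y)=\varphi(g^{-1}y)$, and let $F\subseteq\widehat F$ consist of the finitely supported functions. Every free $\mathbb QN$-module is of the form $F$ for some $W$.

\begin{lemma}\label{lem:universal}
There are a vector space $W$ and a derivation $d\colon N\to\widehat F/F$ with $d|_H=0$ such that $\mathrm{cd}_{\mathbb Q}L\le1$ for every subgroup $L\le N$ on which $d$ is inner.
\end{lemma}

\begin{proof}
Let $0\to P_2\to P_1\to P_0\to\mathbb Q\to0$ be a projective resolution over $\mathbb QN$ and let $u\in H^2(N;P_2)$ be the class of $\mathrm{id}_{P_2}$. The same complex is a projective resolution over $\mathbb QL$, and $u|_L=0$ means that $\mathrm{id}_{P_2}$ extends to a $\mathbb QL$-map $P_1\to P_2$. Then $P_1/P_2$ is isomorphic to a direct summand of $P_1$, and $0\to P_1/P_2\to P_0\to\mathbb Q\to0$ shows $\mathrm{cd}_{\mathbb Q}L\le1$. Choose a free module $F=P_2\oplus P'$ and let $u_F\in H^2(N;F)$ be the image of $u$. Projecting to $P_2$ shows that $u_F|_L=0$ implies $u|_L=0$.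

Choosing representatives of the cosets $Ly$ identifies $\widehat F$, as an $L$-module, with the module of all functions from $L$ to a vector space. This module is coinduced from the trivial group, so $H^i(L;\widehat F)=0$ for $i\ge1$ by Shapiro's lemma. Hence the connecting map $\partial\colon H^1(L;\widehat F/F)\to H^2(L;F)$ is an isomorphism for every $L\le N$, and it commutes with restriction. Choose a derivation $d$ with $\partial[d]=u_F$. If $d|_L$ is inner, then $u_F|_L=0$ and $\mathrm{cd}_{\mathbb Q}L\le1$. Finally $H^1(H;\widehat F/F)\cong H^2(H;F)=0$ because $H\cong\mathbb Z$, so $d|_H$ is inner, and subtracting an inner derivation of $N$ makes $d|_H=0$.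
\end{proof}

This lemma is the only place where $\mathrm{cd}_{\mathbb Q}N\le2$ enters. Fix $W$ and $d$. Since $d|_H=0$, we have $d(gk)=d(g)$ and $d(kg)=k\,d(g)$ for $k\in H$.

\subsection*{The sign and the jump}
Let $g\in N$. As $H$ is commensurated, there are integers $p>0$ and $q\ne0$ with
\begin{equation}\label{eq:pq}
gh^pg^{-1}=h^q .
\end{equation}
Put $\sigma(g)=\operatorname{sign}q$. If also $gh^{p'}g^{-1}=h^{q'}$ with $p'>0$, then $h^{qp'}=gh^{pp'}g^{-1}=h^{q'p}$, so $q$ and $q'$ have the same sign. If $g'h^{p'}g'^{-1}=h^{q'}$, then $gg'h^{pp'}(gg')^{-1}=gh^{pq'}g^{-1}=h^{qq'}$. So $\sigma\colon N\to\{\pm1\}$ is a homomorphism, and $\sigma|_H=1$. It records whether $g$ preserves the direction of $H$. Define the \emph{twisted action} on functions $N\to W$ by $(g*\varphi)(y)=\sigma(g)\varphi(g^{-1}y)$.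

Call an element of an $N$-module \emph{periodic} if it is fixed by $h^r$ for some $r\ge1$. The periodic elements form a submodule. They form a subspace because $h^{rr'}$ fixes whatever $h^r$ or $h^{r'}$ fixes, and if $h^rb=b$, then \eqref{eq:pq} gives $h^{qr}gb=gh^{pr}b=gb$. Let $\mathcal P\subseteq\widehat F$ and $\mathcal Q\subseteq\widehat F/F$ be the submodules of periodic elements, and let
\[
\mathcal J=\{\varphi\in\mathcal P:\ \operatorname{supp}\varphi\text{ is contained in finitely many cosets }Hy\}.
\]
We will often use that, for $K\sim H$, a coset $Kz$ is contained in finitely many cosets $Hy$, because $K$ is a finite union of cosets $(K\cap H)k$. Applied to $gHy=(gHg^{-1})gy$, this shows that $\mathcal J$ is stable under translation. We give $\mathcal J$ the twisted action. The values of $d$ lie in $\mathcal Q$, since $h^qd(g)=d(h^qg)=d(gh^p)=d(g)$ by \eqref{eq:pq}.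

Let $b=[\varphi]\in\mathcal Q$ be fixed by $h^r$, $r\ge 1$. Then $\varphi(h^{-r}y)=\varphi(y)$ for all but finitely many $y$. So $\varphi$ is constant on all but finitely many cosets $\langle h^r\rangle y$, and on each coset the sequence $j\mapsto\varphi(h^{rj}y)$ is eventually constant in both directions. Define
\[
\lambda(b)(y)=\lim_{j\to+\infty}\varphi(h^{rj}y)-\lim_{j\to-\infty}\varphi(h^{rj}y).
\]
Changing $\varphi$ by an element of $F$ changes finitely many terms of each sequence, and replacing $r$ by a positive multiple passes to a subsequence; so $\lambda(b)$ depends only on $b$, and $\lambda$ is linear. The function $\lambda(b)$ is fixed by $h^r$ and vanishes on the cosets on which $\varphi$ is constant, so $\lambda(b)\in\mathcal J$.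

\begin{lemma}\label{lem:jump}
The sequence $0\to\mathcal P\to\mathcal Q\xrightarrow{\lambda}\mathcal J\to0$ is an exact sequence of $N$-modules, where the first map is $\varphi\mapsto[\varphi]$.
\end{lemma}

\begin{proof}
\emph{Equivariance.} Let $b=[\varphi]$ be fixed by $h^r$ and let $g$ satisfy \eqref{eq:pq}. Then $gb$ is fixed by $h^{|q|r}$, and $g^{-1}h^{|q|rj}g=h^{\sigma(g)prj}$. Therefore
\[
(g\varphi)(h^{|q|rj}y)=\varphi\bigl(h^{\sigma(g)prj}g^{-1}y\bigr).
\]
The two limits defining $\lambda(gb)(y)$ are thus those defining $\lambda(b)(g^{-1}y)$, interchanged if $\sigma(g)=-1$. So $\lambda(gb)=g*\lambda(b)$.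

\emph{Surjectivity.} Let $a\in\mathcal J$ be fixed by $h^r$, with support $\langle h^r\rangle y_1\sqcup\dots\sqcup\langle h^r\rangle y_m$. Let $\psi$ agree with $a$ on the rays $\{h^{rj}y_i:j\ge0\}$ and vanish elsewhere. Then $\psi-h^r\psi$ is supported on $\{y_1,\dots,y_m\}$, so $[\psi]\in\mathcal Q$, and $\lambda[\psi]=a$.

\emph{Kernel.} If $\varphi\in\mathcal P$, the sequences are constant for suitable $r$, so $\lambda[\varphi]=0$. Conversely, let $\lambda[\varphi]=0$ and let $\varphi_0(y)$ be the common value of the two limits. Then $h^r\varphi_0=\varphi_0$. The difference $\varphi-\varphi_0$ vanishes on the cosets where $\varphi$ is constant and has finite support on each of the finitely many others. So $[\varphi]=[\varphi_0]$ with $\varphi_0\in\mathcal P$.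

\emph{Injectivity.} A function fixed by $h^r$ is constant on the infinite sets $\langle h^r\rangle y$, so $\mathcal P\cap F=0$.
\end{proof}

Put $\eta=\lambda\circ d\colon N\to\mathcal J$. It is a derivation for the twisted action, $\eta(gg')=\eta(g)+g*\eta(g')$, and $\eta|_H=0$. Passing from $d$ to $\eta$ loses nothing, because the kernel of $\lambda$ lifts to the cohomologically trivial module $\widehat F$.

\begin{proposition}\label{prop:detect}
Let $L\le N$. If there is $a\in\mathcal J$ with $\eta(k)=a-k*a$ for all $k\in L$, then $\mathrm{cd}_{\mathbb Q}L\le1$.
\end{proposition}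

\begin{proof}
Choose $b\in\mathcal Q$ with $\lambda(b)=a$. Then $d'(k)=d(k)-(b-kb)$ is a derivation on $L$ with values in $\ker\lambda$. By Lemma~\ref{lem:jump}, $\ker\lambda$ is isomorphic to the submodule $\mathcal P$ of $\widehat F$, so $d'$ lifts to a derivation $L\to\widehat F$. The lift is inner since $H^1(L;\widehat F)=0$. Hence $d'$ and $d|_L$ are inner, and Lemma~\ref{lem:universal} applies.
\end{proof}

\subsection*{The coset graph}
For $s\in S$ let $H_s=H\cap sHs^{-1}$, a subgroup of finite index in $H$. Let $X$ be the graph with
\[
VX=N/H,\qquad EX=\coprod_{s\in S}N/H_s,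
\]
where the edge $gH_s$ runs from $gH$ to $gsH$. This is well defined: for $k\in H_s$ we have $gkH=gH$ and $gksH=gs(s^{-1}ks)H=gsH$. Let $x_0=H$ be the base vertex. The set of $g$ with $gx_0$ in the component of $x_0$ contains $1$ and is closed under right multiplication by $H$, $S$ and $S^{-1}$, so $X$ is connected. The stabilizers of vertices and edges are conjugates of $H$ and of the $H_s$, so they are commensurable with $H$. Since $\eta(gk)=\eta(g)$ for $k\in H$, we may define
\[
\theta\colon VX\to W,\qquad\theta(gx_0)=\eta(g)(1).
\]

\begin{proposition}\label{prop:theta}
The function $\theta$ takes different values at the endpoints of only finitely many edges of $X$, and it takes finitely many values. For all $k,y\in N$,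
\begin{equation}\label{eq:recover}
\eta(k)(y)=\sigma(y)\bigl[\theta(y^{-1}kx_0)-\theta(y^{-1}x_0)\bigr].
\end{equation}
\end{proposition}

\begin{proof}
Evaluating $\eta(gs)-\eta(g)=g*\eta(s)$ at $1$ gives $\theta(gsx_0)-\theta(gx_0)=\sigma(g)\,\eta(s)(g^{-1})$. The support of $\eta(s)$ lies in finitely many cosets of $H$, hence in finitely many cosets $H_sz_1,\dots,H_sz_m$. So the difference vanishes unless $gH_s$ is one of the edges $z_i^{-1}H_s$. Since $S$ is finite, $\theta$ changes along finitely many edges in all, say $n$. Removing them leaves at most $n+1$ components, and $\theta$ is constant on each. For \eqref{eq:recover}, evaluate $\eta(y^{-1}k)=\eta(y^{-1})+y^{-1}*\eta(k)$ at $1$ and use $\sigma(y^{-1})=\sigma(y)=\pm1$.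
\end{proof}

Finite generation of $N$ is used here, to make the number of edges finite. Formula \eqref{eq:recover} shows that the single function $\theta$ carries all of $\eta$.

\section{Nested systems of thin cuts}\label{sec:cuts}

In this section and the next, $X$ is any connected graph with an action of a group $N$. For $C\subseteq VX$ let $C^*=VX\setminus C$, let $\delta C$ be the set of edges with exactly one endpoint in $C$, and let $\|C\|=|\delta C|$ be the \emph{size} of $C$. The subsets of $VX$ form a ring with symmetric difference as sum, intersection as product and $VX$ as unit; thus $C^*=C+VX$, and a disjoint union is a sum. Subrings are always taken to contain the unit. A \emph{cut} is a set of finite size. Since $\delta(C+D)$ is the symmetric difference of $\delta C$ and $\delta D$, and $\delta(C\cap D)\subseteq\delta C\cup\delta D$, the cuts form a subring. Let $\mathcal B_n$ be the subring generated by the cuts of size at most $n$. As $X$ is connected, $\mathcal B_0=\{\emptyset,VX\}$.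

The \emph{corners} of $C,D$ are $C\cap D$, $C\cap D^*$, $C^*\cap D$, $C^*\cap D^*$; the first and last are \emph{opposite}, and so are the middle two. The sets $C,D$ are \emph{nested} if some corner is empty, equivalently if one of $D,D^*$ lies in $C$ or in $C^*$. Otherwise they \emph{cross}. Both notions are unchanged when $C$ or $D$ is replaced by its complement.

A tree arises from a collection of cuts any two of which are nested. The translates of a given cut need not be nested: in the line with vertex set $\mathbb Z$, the cut $C=\{-1\}\cup\{i\ge1\}$ crosses $C+1$, the four corners containing $2,-1,0,-2$. But $C$ lies in the ring generated by the half-lines, and these are nested. The aim is therefore not to make given cuts nested, but to find an invariant nested set that generates the same ring. The natural generators are the cuts that cannot be built from smaller ones. For $n\ge1$ call $C$ \emph{$n$-thin} if $\|C\|=n$ and $C\notin\mathcal B_{n-1}$. Then $C^*$ is $n$-thin too.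

\begin{proposition}[{cf.\ \cite[Theorem II.2.20]{DD}}]\label{prop:nested}
For every $n\ge0$ there is an $N$-stable set $\mathcal E_n$ of pairwise nested cuts, closed under $*$, consisting of $m$-thin cuts with $1\le m\le n$, that generates $\mathcal B_n$.
\end{proposition}

\begin{example}\label{ex:thick}
Let $VX=\mathbb Z$ with edges $i\to i+1$ and $i\to i+2$; this is the coset graph of $\mathbb Z^2=\langle h,s\rangle$ for $S=\{s,s^2\}$. A nonempty finite set has size at least $4$ (two edges leave its minimum to the left, two leave its maximum to the right). A cut that is neither finite nor cofinite separates the two ends, so it cuts each of the three edge-disjoint lines formed by the short edges, the long even edges and the long odd edges. Its size is at least $3$, with equality only if the first line is cut once. So $\mathcal B_2=\mathcal B_0$, and the $3$-thin cuts are the half-lines, which are nested.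
\end{example}

The proof of Proposition~\ref{prop:nested} replaces a cut that crosses another by one of the corners. Three tools are needed: corners are not too large, corners cross fewer cuts, and the number of crossings is finite. The first is \emph{submodularity}:
\begin{equation}\label{eq:submod}
\|C\cap D\|+\|C^*\cap D^*\|\le\|C\|+\|D\|,
\end{equation}
and, replacing $D$ by $D^*$, the same for the other opposite pair. Indeed, an edge counted on the left lies in $\delta C\cup\delta D$, and an edge counted twice joins $C\cap D$ to $C^*\cap D^*$, so it lies in both $\delta C$ and $\delta D$.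

\begin{lemma}\label{lem:corners}
Let $C,D$ cross.
\begin{enumerate}
\item[(i)] If $E$ is nested with $C$ and with $D$, then $E$ is nested with every corner.
\item[(ii)] If $E$ crosses both corners of an opposite pair, then $E$ crosses $C$ and $D$.
\end{enumerate}
\end{lemma}

\begin{proof}
After passing to complements we may take the corner $K=C\cap D$ in (i) and the pair $K$, $K'=C^*\cap D^*$ in (ii). (i) If $E$ or $E^*$ lies in $C^*$ or in $D^*$, it is disjoint from $K$. Otherwise one of $E,E^*$ lies in $C$ and one lies in $D$. If it is the same one, it lies in $K$. If not, $C\cup D=VX$, so $C^*\cap D^*=\emptyset$, which is excluded. (ii) If $E$ is nested with $C$, one of $E,E^*$ lies in $C$ or in $C^*$ and is then disjoint from $K'$ or from $K$. The same holds for $D$.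
\end{proof}

Finiteness comes from connectivity. Call $C$ \emph{tight} if $C\ne\emptyset,VX$ and the subgraphs induced on $C$ and on $C^*$ are connected.

\begin{lemma}\label{lem:finite}
\begin{enumerate}
\item[(i)] Thin cuts are tight.
\item[(ii)] In a connected graph $Y$, an edge $\varepsilon$ lies in $\delta C$ for only finitely many tight $C$ of size $n$.
\item[(iii)] Two vertices of $X$ are separated by only finitely many tight cuts of size at most $n$.
\item[(iv)] A cut $C$ crosses only finitely many tight cuts of size at most $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $C$ be $n$-thin; then $C\neq\emptyset,VX$ as $n\ge1$. Suppose $C=C_1\sqcup C_2$ with both parts nonempty and no edge between them. Then $\delta C=\delta C_1\sqcup\delta C_2$, and both parts are nonempty because $X$ is connected. So $\|C_i\|<n$ and $C=C_1+C_2\in\mathcal B_{n-1}$, a contradiction. The same applies to $C^*$.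

(ii) Induct on $n$, for all $Y$ at once. If $n=1$, then $C$ is the vertex set of a component of $Y-\varepsilon$ containing an endpoint of $\varepsilon$. Let $n\ge2$ and suppose such a $C$ exists. A second edge of $\delta C$ joins the connected sets $C$ and $C^*$, so $Y-\varepsilon$ is connected. Fix a finite path $P$ in $Y-\varepsilon$ joining the endpoints of $\varepsilon$. For each $C$ in question, $\delta C$ contains an edge of $P$, and $C$ is tight of size $n-1$ in $Y-\varepsilon$. Apply the induction hypothesis to $Y-\varepsilon$ and each edge of $P$.

(iii) A fixed path joining the vertices contains an edge of $\delta C$ for each separating $C$. Apply (ii).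

(iv) Let $D$ be tight and cross $C$. Then $D$ is connected and meets $C$ and $C^*$, so some edge of $\delta C$ has both endpoints in $D$; likewise some edge of $\delta C$ has both endpoints in $D^*$. So $D$ separates two of the finitely many endpoints of edges in $\delta C$. Apply (iii).
\end{proof}

Tightness cannot be dropped in (ii): in the line, the edge from $0$ to $1$ lies in $\delta C$ for all the sets $C=\{i\ge1\}\cup\{-j\}$, $j\ge1$, which have size $3$.

\begin{proof}[Proof of Proposition~\ref{prop:nested}]
Take $\mathcal E_0=\emptyset$. Let $n\ge1$ and let $\mathcal E_{n-1}$ be given. Let $\mathcal T$ be the set of $n$-thin cuts. A cut of size at most $n$ lies in $\mathcal B_{n-1}$ or in $\mathcal T$, so $\mathcal B_{n-1}\cup\mathcal T$ generates $\mathcal B_n$. We first uncross $\mathcal T$ from $\mathcal E_{n-1}$ and then from itself. One remark is used repeatedly: a cut outside $\mathcal B_{m-1}$ has size at least $m$, and if it is a sum of two sets, one of them lies outside $\mathcal B_{m-1}$.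

\emph{Step 1.} Let $\mathcal T'$ be the set of members of $\mathcal T$ that are nested with every member of $\mathcal E_{n-1}$. We claim that $\mathcal B_{n-1}\cup\mathcal T'$ generates $\mathcal B_n$. We show that each $C\in\mathcal T$ lies in the ring so generated, by induction on the number of members of $\mathcal E_{n-1}$ that cross $C$, which is finite by Lemma~\ref{lem:finite}. Let $C$ cross $D\in\mathcal E_{n-1}$, where $D$ is $m$-thin and $m<n$. Put
\[
a=\|C\cap D\|,\quad a'=\|C^*\cap D^*\|,\quad b=\|C\cap D^*\|,\quad b'=\|C^*\cap D\|,
\]
so that $a+a'\le n+m$ and $b+b'\le n+m$. Since $C\notin\mathcal B_{n-1}$, one of $a,b$ is at least $n$; since $C^*\notin\mathcal B_{n-1}$, one of $a',b'$ is at least $n$. As $n+m<2n$, either $a,b'\ge n$ or $b,a'\ge n$. Replacing $D$ by $D^*$ interchanges the two cases, so assume $a,b'\ge n$. Then $a',b\le m$. Since $D^*=(C\cap D^*)+(C^*\cap D^*)\notin\mathcal B_{m-1}$, we have $a'=m$ or $b=m$. If $a'=m$, then $a=n$; put $K=C\cap D$, so that $C=K+(C\cap D^*)$ with $b<n$. If $b=m$, then $b'=n$; put $K=C^*\cap D$, so that $C^*=K+(C^*\cap D^*)$ with $a'<n$. In both cases $\|K\|=n$ and $C+K\in\mathcal B_{n-1}$, so $K\in\mathcal T$.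 A member of $\mathcal E_{n-1}$ is nested with $D$, so if it crosses $K$ it crosses $C$, by Lemma~\ref{lem:corners}(i); and $D$ crosses $C$ but not $K\subseteq D$. By induction $K$ lies in the ring, and so does $C$.

\emph{Step 2.} For $C\in\mathcal T'$ let $\mu(C)$ be the number of members of $\mathcal T'$ that cross $C$. It is finite by Lemma~\ref{lem:finite}, and $\mu(C^*)=\mu(C)$. If $C,D\in\mathcal T'$ cross and an opposite pair $K,K'$ of their corners lies in $\mathcal T'$, then
\begin{equation}\label{eq:mu}
\mu(K)+\mu(K')<\mu(C)+\mu(D).
\end{equation}
To see this, count the contribution of each $E\in\mathcal T'$. If $E$ contributes $1$ to the left side, it contributes at least $1$ to the right by Lemma~\ref{lem:corners}(i); if it contributes $2$ to the left, it contributes $2$ to the right by (ii). The cut $E=C$ contributes $0$ to the left and $1$ to the right.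

We keep only those members of $\mathcal T'$ that cannot be built from members with fewer crossings. Let $R_k$ be the ring generated by $\mathcal B_{n-1}$ and the $C\in\mathcal T'$ with $\mu(C)\le k$, so $R_{-1}=\mathcal B_{n-1}$, and let
\[
\mathcal U=\{C\in\mathcal T':C\notin R_{\mu(C)-1}\}.
\]
A member of $\mathcal T'$ with $\mu=k$ lies in $\mathcal U$ or in $R_{k-1}$. By induction on $k$, the ring generated by $\mathcal B_{n-1}\cup\mathcal U$ contains every $R_k$, so it is $\mathcal B_n$ by Step 1. The definition of $\mathcal U$ involves no choices beyond $\mathcal E_{n-1}$, so $\mathcal U$ is $N$-stable, and it is closed under $*$. If $\mathcal U$ is nested, then $\mathcal E_n=\mathcal E_{n-1}\cup\mathcal U$ has the required properties.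

\emph{Step 3: $\mathcal U$ is nested.} Suppose $C,D\in\mathcal U$ cross, with $i=\mu(C)\le k=\mu(D)$. Put $K=C\cap D$, $K'=C^*\cap D^*$, $L=C\cap D^*$, $L'=C^*\cap D$. By Lemma~\ref{lem:corners}(i) all corners are nested with the members of $\mathcal E_{n-1}$. If both corners of an opposite pair lie outside $\mathcal B_{n-1}$, their sizes are at least $n$ with sum at most $2n$ by \eqref{eq:submod}; so both have size $n$, both lie in $\mathcal T'$, and \eqref{eq:mu} applies.

Suppose some corner lies in $\mathcal B_{n-1}$. Passing to complements, we may assume it is $K$. Then $L=C+K$ and $L'=D+K$ lie outside $\mathcal B_{n-1}$, so $\mu(L)+\mu(L')<i+k$. If $\mu(L)<i$, then $C=K+L\in R_{i-1}$. Otherwise $\mu(L')<k$ and $D=K+L'\in R_{k-1}$. Both contradict the definition of $\mathcal U$.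

Suppose no corner lies in $\mathcal B_{n-1}$. Then all four lie in $\mathcal T'$, and
\[
\mu(K)+\mu(K')<i+k,\qquad\mu(L)+\mu(L')<i+k .
\]
The sets $C=K+L$ and $C^*=K'+L'$ are not in $R_{i-1}$, and $D=K+L'$ and $D^*=K'+L$ are not in $R_{k-1}$. Hence in each of the pairs $\{K,L\}$, $\{K',L'\}$ one member has $\mu\ge i$, and in each of the pairs $\{K,L'\}$, $\{K',L\}$ one member has $\mu\ge k$. If $\mu(K)\ge k$, then $\mu(K')<i\le k$, which forces $\mu(L')\ge i$ and $\mu(L)\ge k$, contradicting the second inequality. If $\mu(K)<k$, then $\mu(L')\ge k$, so $\mu(L)<i\le k$, which forces $\mu(K)\ge i$ and $\mu(K')\ge k$, contradicting the first.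
\end{proof}

\section{The tree of a nested system}\label{sec:tree}

Fix $n$ and let $\mathcal E=\mathcal E_n$. No member of $\mathcal E$ is $\emptyset$ or $VX$. As in Section~\ref{sec:example}, a vertex $x$ of $X$ determines the set $t_x=\{C\in\mathcal E:x\in C\}$. The vertices of the tree are the subsets of $\mathcal E$ that behave like the $t_x$. An \emph{orientation} is a subset $t\subseteq\mathcal E$ such that
\begin{enumerate}
\item[(O1)] for each $C\in\mathcal E$, exactly one of $C,C^*$ lies in $t$;
\item[(O2)] if $C\in t$ and $C\subseteq D\in\mathcal E$, then $D\in t$;
\item[(O3)] $t\setminus t_x$ is finite for some $x\in VX$.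
\end{enumerate}
Each $t_x$ is an orientation. By (O1), $C\mapsto C^*$ is a bijection from $t\setminus t'$ to $t'\setminus t$. The sets $t_x\setminus t_{x'}$ are finite by Lemma~\ref{lem:finite}(iii), so $t\setminus t'$ is finite for any two orientations. Condition (O3) excludes points at infinity: in Example~\ref{ex:thick} the set of all right half-lines satisfies (O1) and (O2) only.

Let $T$ be the unoriented graph whose vertices are the orientations, with $t,t'$ adjacent if $|t\setminus t'|=1$. The group $N$ acts on $T$, and $gt_x=t_{gx}$. \emph{Minimal} refers to inclusion, $N_C=\{g\in N:gC=C\}$, and $t^C=(t\setminus\{C\})\cup\{C^*\}$ for $C\in t$.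

\begin{lemma}\label{lem:minimal}
Let $C$ be a minimal element of the orientation $t$ and let $D\in t$, $D\neq C$. Then $C\subseteq D$ or $C^*\subseteq D$. If $D$ is also minimal, then $C^*\subseteq D$.
\end{lemma}

\begin{proof}
Since $C,D$ are nested, one of $C\subseteq D$, $D\subseteq C$, $C\subseteq D^*$, $C^*\subseteq D$ holds. The second contradicts minimality of $C$. The third gives $D^*\in t$ by (O2), contradicting (O1). If $D$ is minimal, the first is excluded as well.
\end{proof}

\begin{proposition}\label{prop:tree}
\begin{enumerate}
\item[(i)] The map $C\mapsto t^C$ is a bijection from the minimal elements of $t$ to the neighbors of $t$ in $T$.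
\item[(ii)] $T$ is a tree. It is a point if and only if $\mathcal E=\emptyset$.
\item[(iii)] A cut $C\in\mathcal E$ is minimal in at most one orientation. If $C$ is minimal in $t$, then $N_C$ is the group of elements fixing both $t$ and $t^C$.
\item[(iv)] If $t$ has infinite valence, or $T$ is a point, then for every finite $*$-closed subset $\mathcal E^0\subseteq\mathcal E$ there is $x\in VX$ with $t_x\cap\mathcal E^0=t\cap\mathcal E^0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $C$ be minimal in $t$. Then $t^C$ satisfies (O1) and (O3). For (O2), let $D\in t^C$ and $D\subsetneq E\in\mathcal E$. If $D\in t\setminus\{C\}$, then $E\in t$, and $E\ne C$ by minimality of $C$. If $D=C^*$, then $E^*\subsetneq C$, so $E^*\notin t$ by minimality and $E\in t$; also $E\neq C$, since $C^*\subseteq C$ would force $C=VX$. So $t^C$ is a neighbor of $t$, and it determines $C$ because $t\setminus t^C=\{C\}$. Conversely, let $t\setminus t'=\{C\}$. Then $t'\setminus t=\{C^*\}$, so $t'=t^C$. If $D\in t$ and $D\subsetneq C$, then $D\in t'$, so $C\in t'$ by (O2), which is false. So $C$ is minimal in $t$.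

(ii) \emph{Connectedness.} Let $t\ne t'$ and let $C$ be minimal in the finite set $t\setminus t'$. If $D\in t$ and $D\subsetneq C$, then $D\notin t'$ by (O2), so $D\in t\setminus t'$, a contradiction. So $C$ is minimal in $t$, and $|t^C\setminus t'|=|t\setminus t'|-1$ because $C^*\in t'$. Induct on $|t\setminus t'|$.

\emph{No circuits.} Let $t_0,\dots,t_k$ be a path with $k\ge1$ and $t_i=t_{i-1}^{C_i}$, without backtracking; this means $C_{i+1}\ne C_i^*$. By (i), both $C_i^*$ and $C_{i+1}$ are minimal in $t_i$, so $C_i\subseteq C_{i+1}$ by Lemma~\ref{lem:minimal}. Suppose $t_k=t_0$. Then $C_1\notin t_1$ and $C_1\in t_k$, so $C_1$ is put back at some step $j>1$, that is, $C_j^*=C_1$. Now $C_1\subseteq C_j=C_1^*$ gives $C_1=\emptyset$, a contradiction.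

If $\mathcal E=\emptyset$, the only orientation is $\emptyset$. If $C\in\mathcal E$, then $t_x\ne t_{x'}$ for $x\in C$, $x'\in C^*$.

(iii) Let $C$ be minimal in $t$ and in $t'\neq t$, and let $D\in t\setminus t'$; then $D\ne C$. If $C\subseteq D$, then $D\in t'$ by (O2), a contradiction. So $C^*\subseteq D$ by Lemma~\ref{lem:minimal}, that is, $D^*\subseteq C$. Here $D^*\in t'$, and $D^*\ne C$ because $C\in t$ and $D^*\notin t$. This contradicts the minimality of $C$ in $t'$. Now let $C$ be minimal in $t$. If $gC=C$, then $C$ is minimal in $gt$, so $gt=t$ and $gt^C=t^C$. Conversely, an element fixing $t$ and $t^C$ preserves $t\setminus t^C=\{C\}$.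

(iv) If $T$ is a point, then $\mathcal E^0=\emptyset$ and any $x$ will do. Otherwise $t$ has infinitely many minimal elements. A given $D\in t$ contains at most one of them: if $C\neq C'$ are minimal, then $C^*\subseteq C'$ by Lemma~\ref{lem:minimal}, so $C\cup C'=VX$. Hence there is a minimal $C$ that is contained in no member of the finite set $t\cap\mathcal E^0$. By Lemma~\ref{lem:minimal}, $C^*\subseteq D$ for all $D\in t\cap\mathcal E^0$. Take $x\in C^*$. Then $t\cap\mathcal E^0\subseteq t_x$. If $D\in t_x\cap\mathcal E^0$ were not in $t$, then $D^*\in t\cap\mathcal E^0\subseteq t_x$, contradicting (O1).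
\end{proof}

Part (iv) says that a vertex of infinite valence, even if it is not of the form $t_x$, cannot be told apart from the $t_x$ by finitely many cuts. This is what allows $\theta$ to be evaluated at it.

\section{The stabilizers of the tree}\label{sec:stabilizers}

We return to the setting of Section~\ref{sec:theta} and prove (a)$\Rightarrow$(b) in Theorem~\ref{thm:B}. Let $X$ be the coset graph and let $n$ be the number of edges along which $\theta$ changes. Each level set of $\theta$ has size at most $n$, so it lies in $\mathcal B_n$. Let $\mathcal E=\mathcal E_n$ and let $T$ be its tree.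

\begin{lemma}\label{lem:cutstab}
$N_C\sim H$ for every $C\in\mathcal E$, and $N_t\sim H$ for every vertex $t$ of $T$ of finite positive valence.
\end{lemma}

\begin{proof}
The set $\delta C$ is finite and nonempty. Let $N_0$ be the group of elements fixing every edge of $\delta C$. It is a finite intersection of edge stabilizers of $X$, so $N_0\sim H$. For $g\in N_0$ we have $\delta(gC)=\delta C$, so $\delta(C+gC)=\emptyset$ and $gC\in\{C,C^*\}$. Since $g$ fixes the endpoint in $C$ of an edge of $\delta C$, we get $gC=C$. Thus $N_0\le N_C$, and $N_0$ is the kernel of the action of $N_C$ on the finite set $\delta C$. So $N_C\sim H$. If $t$ has finite positive valence, $N_t$ permutes the finite nonempty set of its minimal elements, and the stabilizer of such a $C$ in $N_t$ is $N_C$ by Proposition~\ref{prop:tree}(iii).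
\end{proof}

So far only commensurability has been used, and for the remaining vertices it is not enough. For $N=H\times(\langle a,b\mid ab=ba\rangle*\langle c\rangle)$ and $S=\{a,b,c\}$, the graph $X$ is the Cayley graph of $\mathbb Z^2*\mathbb Z$, the system $\mathcal E_1$ consists of the two sides of each $c$-edge, and $t_{x_0}$ has infinite valence and stabilizer $H\times\langle a,b\rangle\cong\mathbb Z^3$. Such stabilizers have to be excluded by the dimension hypothesis, through Proposition~\ref{prop:detect}.

Consider the function $f(y)=-\sigma(y)\theta(y^{-1}x_0)$ on $N$. Since $(k*f)(y)=\sigma(k)f(k^{-1}y)=-\sigma(y)\theta(y^{-1}kx_0)$, formula \eqref{eq:recover} reads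
\begin{equation}\label{eq:f}
\eta(k)=f-k*f\qquad(k\in N).
\end{equation}
This does not make $\eta$ inner, because the support of $f$ need not lie in finitely many cosets of $H$. To make $\eta$ inner on a subgroup $L$ it suffices to add to $f$ a function $f'$ that is fixed by $L$ under the twisted action and cancels $f$ outside finitely many cosets. For $L=N_t$ the natural candidate is obtained from $-f$ by replacing $x_0$ with $t$.

\begin{lemma}\label{lem:infinite}
If $t$ has infinite valence, or $T$ is the point $t$, then $N_t\cap H$ has finite index in $H$ and $\mathrm{cd}_{\mathbb Q}N_t\le1$.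
\end{lemma}

\begin{proof}
If $T$ is a point, $N_t=N$. Otherwise $N_t\ge N_C\sim H$ for a minimal $C\in t$. In both cases $N_t\cap H=\langle h^r\rangle$ for some $r\ge1$.

There are finitely many level sets of $\theta$, and each is a polynomial in finitely many members of $\mathcal E$. So there is a finite $*$-closed set $\mathcal E^0\subseteq\mathcal E$ such that all level sets lie in the ring generated by $\mathcal E^0$. The value $\theta(x)$ depends only on $t_x\cap\mathcal E^0$. Indeed, if $t_x\cap\mathcal E^0=t_{x'}\cap\mathcal E^0$, then the subsets of $VX$ containing both or neither of $x,x'$ form a ring that contains $\mathcal E^0$, hence the level sets. Every vertex $t'$ in the orbit $Nt$ satisfies the hypothesis of Proposition~\ref{prop:tree}(iv), so we may define $\bar\theta(t')=\theta(x)$ for any $x\in VX$ with $t_x\cap\mathcal E^0=t'\cap\mathcal E^0$. Put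
\[
f'(y)=\sigma(y)\bar\theta(y^{-1}t),\qquad a(y)=f(y)+f'(y)=\sigma(y)\bigl[\bar\theta(y^{-1}t)-\theta(y^{-1}x_0)\bigr].
\]
For $k\in N_t$ we have $(k*f')(y)=\sigma(k)\sigma(k^{-1}y)\bar\theta(y^{-1}kt)=f'(y)$. With \eqref{eq:f} this gives $a-k*a=\eta(k)$ for all $k\in N_t$.

It remains to show $a\in\mathcal J$. For $k=h^r$ we have $\eta(k)=0$ and $\sigma(k)=1$, so $h^ra=a$ and $a$ is periodic. Suppose $a(y)\ne0$. Then $y^{-1}t$ and $t_{y^{-1}x_0}=y^{-1}t_{x_0}$ have different intersections with $\mathcal E^0$, for otherwise $x=y^{-1}x_0$ could be used to compute $\bar\theta(y^{-1}t)$. Since $\mathcal E^0$ is closed under $*$, (O1) gives $C\in\mathcal E^0$ with $C\in y^{-1}t\setminus y^{-1}t_{x_0}$, that is, $yC\in t\setminus t_{x_0}$. There are finitely many pairs $(C,D)\in\mathcal E^0\times(t\setminus t_{x_0})$. For each, $\{y:yC=D\}$ is empty or a coset $N_Dy_0$, which lies in finitely many cosets $Hy$ because $N_D\sim H$. So $a\in\mathcal J$, and Proposition~\ref{prop:detect} applies.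
\end{proof}

\begin{lemma}\label{lem:dimone}
If $\mathrm{cd}_{\mathbb Q}L\le1$ and $Z\le L$ is a commensurated infinite cyclic subgroup, then $[L:Z]<\infty$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:D}, $L$ acts without inversions on a tree with finite stabilizers. No nontrivial element of $Z$ fixes a vertex, so by (T2) all of them have the same axis $A$. For $g\in L$ choose $z\ne1$ in $Z\cap gZg^{-1}$. Its axis is $A$ and also $gA$, so $L$ preserves $A$. The group $Z$ has finitely many orbits on the vertices of $A$. For a vertex $v$ of $A$ write $Lv=Zg_1v\cup\dots\cup Zg_mv$; then $L=\bigcup_iZg_iL_v$ with $L_v$ finite.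
\end{proof}

\begin{proof}[Proof of (a)$\Rightarrow$(b)]
If $T$ is not a point, every vertex has positive valence. So each vertex $t$ is covered by Lemma~\ref{lem:cutstab} or by Lemma~\ref{lem:infinite}. In the second case $Z=N_t\cap H$ is commensurable with $H$, hence commensurated in $N_t$, and Lemma~\ref{lem:dimone} gives $[N_t:Z]<\infty$. So $N_t\sim H$ for all $t$. In the barycentric subdivision of $T$ there are no inversions. The stabilizer of the midpoint of an edge $\{t,t^C\}$ contains $N_C$ with index at most $2$, and the stabilizers of the two halves equal $N_C$, by Proposition~\ref{prop:tree}(iii). So all stabilizers are commensurable with $H$, and (T3) provides an invariant subtree with finite quotient.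
\end{proof}

\begin{remark}
In the end $T$ has no vertex of infinite valence. Since $X$ has finitely many orbits of edges, Lemma~\ref{lem:finite}(ii) shows that $\mathcal E$ has finitely many $N$-orbits. By Proposition~\ref{prop:tree}(iii), two minimal elements of $t$ in the same $N$-orbit lie in the same $N_t$-orbit, and such an orbit has $[N_t:N_C]<\infty$ elements.
\end{remark}

\section{The other implications of Theorem~\ref{thm:B}}\label{sec:rest}

\emph{The parenthetical statement in (b).} A group commensurable with $H$ is infinite virtually cyclic, that is, two-ended, and it is finitely presented. By Bass--Serre theory $N$ is the fundamental group of a finite graph of such groups. It has a presentation consisting of those of the vertex groups, one generator per edge, and finitely many relations per edge, since the edge groups are finitely generated.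

\emph{(b)$\Rightarrow$(d).} Let $T$ be the tree in (b). As there are no inversions, it is an $N$-CW-complex, and its stabilizers lie in $\mathcal F[H]$. Let $K\in\mathcal F[H]$ and let $v$ be a vertex. The orbit $Kv$ is finite: either $K$ is finite, or $K\sim H\sim N_v$. By (T1), $T^K$ is a nonempty subtree. So $T$ is a model for $E_{\mathcal F[H]}N$.

\emph{(d)$\Rightarrow$(b).} A model $T$ of dimension at most $1$ is contractible, so it is a tree, and $N$ acts without inversions. Some stabilizers may be finite, so we pass to a subtree. For each $r\ge1$ the set $T^{\langle h^r\rangle}$ is a nonempty subtree, and these subtrees form a directed system, so their union $T'$ is a subtree. If $g$ satisfies \eqref{eq:pq} and $h^r$ fixes $v$, then $h^{qr}gv=gh^{pr}v=gv$; so $T'$ is $N$-invariant. Its stabilizers are infinite members of $\mathcal F[H]$, so they are commensurable with $H$. Apply (T3).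

\emph{(b)$\Rightarrow$(c).} We replace each vertex and edge of $T$ by a line. An infinite virtually cyclic group $V$ maps with finite kernel onto $\mathbb Z$ or onto the infinite dihedral group $D_\infty$. Let $V$ act on $\mathbb R$ through this quotient, by translations or by the reflections in the integers, with the integers as vertices. The stabilizers are finite, and a finite subgroup fixes the whole line or a single vertex. So this line is a model for $E_{\mathit{fin}}V$.

Orient the edges of $T$ invariantly. Choose such lines $L_v,L_e$ for the stabilizers of representatives of the orbits of vertices and edges, and extend to all $v$ and $e$ by forming $N\times_{N_v}L_v$ and $N\times_{N_e}L_e$. If $v$ is an endpoint of $e$, then $N_e\le N_v$, and the universal property gives a cellular $N_e$-map $L_e\to L_v$. Choose these maps for the representatives $e$ and extend them equivariantly. Let $Z$ be the pushout of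
\[
\coprod_eL_e\times[0,1]\ \supseteq\ \coprod_eL_e\times\{0,1\}\ \longrightarrow\ \coprod_vL_v .
\]
It is an $N$-CW-complex of dimension at most $2$ with finite stabilizers, and it has an $N$-map to $T$. Let $K\le N$ be finite. By (T1), $T^K$ is a nonempty tree. The space $Z^K$ is the pushout of the same diagram with $L_e,L_v$ replaced by $L_e^K,L_v^K$ and with $e,v$ ranging over $T^K$; the tree $T^K$ is the pushout with all these spaces replaced by points. Each $L_e^K$ and $L_v^K$ is contractible, so the map between the two diagrams is a homotopy equivalence at each corner, and the left arrows are cofibrations. By the gluing lemma $Z^K\simeq T^K$. So $Z$ is a model for $E_{\mathit{fin}}N$.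

\emph{(c)$\Rightarrow$(a).} We have $\mathrm{cd}_{\mathbb Q}N\le\underline{\mathrm{cd}}(N)\le\underline{\mathrm{gd}}(N)$ by Lemma~\ref{lem:basic}. This completes the proof of Theorem~\ref{thm:B}.

\section{Ascending unions and the proofs of Theorems~\ref{thm:A} and~\ref{thm:C}}\label{sec:unions}

A commensurator need not be finitely generated. A countable one is an ascending union of a sequence of finitely generated subgroups, and a mapping telescope assembles their models at the cost of one dimension.

\begin{lemma}\label{lem:telescope}
Let $\mathcal F$ be a family of finitely generated subgroups of $N$, and let $N=\bigcup_{i\ge0}N_i$ with $N_0\le N_1\le\cdots$. If $\mathrm{gd}_{\mathcal F\cap N_i}(N_i)\le n$ for all $i$, then $\mathrm{gd}_{\mathcal F}(N)\le n+1$.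
\end{lemma}

\begin{proof}
Let $T_i$ be a model for $E_{\mathcal F\cap N_i}N_i$ of dimension at most $n$. The universal property gives cellular $N_i$-maps $T_i\to T_{i+1}$, and these induce $N$-maps $\phi_i\colon Y_i\to Y_{i+1}$, where $Y_i=N\times_{N_i}T_i$. Let $Y$ be the mapping telescope, obtained from $\coprod_iY_i\times[i,i+1]$ by identifying $(y,i+1)$ with $(\phi_i(y),i+1)$. It is an $N$-CW-complex of dimension at most $n+1$ with stabilizers in $\mathcal F$. Let $K\in\mathcal F$. Then $Y^K$ is the telescope of the $Y_i^K$, and $Y_i^K$ is the disjoint union, over $gN_i\in(N/N_i)^K$, of copies of the contractible spaces $T_i^{g^{-1}Kg}$. Since $K$ is finitely generated, $K\le N_i$ for large $i$, so $Y^K\ne\emptyset$. A map from a sphere to $Y^K$ has compact image, so it lands in a finite part of the telescope and can be pushed into some $Y_i^K$. If the sphere is connected, the map lands in one contractible component. If it is $S^0$, the two points lie over cosets $gN_i,g'N_i$, and they lie in the same component of $Y_j^K$ as soon as $g^{-1}g'\in N_j$. So $Y^K$ is weakly contractible, hence contractible by Whitehead's theorem.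
\end{proof}

\begin{corollary}\label{cor:countable}
Let $N$ be a countable group with $\mathrm{cd}_{\mathbb Q}N\le2$ and a commensurated infinite cyclic subgroup $H$. Then $\mathrm{gd}_{\mathcal F[H]}(N)\le2$ and $\underline{\mathrm{gd}}(N)\le3$.
\end{corollary}

\begin{proof}
Write $N$ as an ascending union of finitely generated subgroups $N_i\ge H$. Then $\mathrm{cd}_{\mathbb Q}N_i\le2$, so Theorem~\ref{thm:B} gives $\mathrm{gd}_{\mathcal F[H]\cap N_i}(N_i)\le1$ and $\underline{\mathrm{gd}}(N_i)\le2$. Apply Lemma~\ref{lem:telescope} to both families.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]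
Let $H\in I$. By Lemma~\ref{lem:basic}, $\mathrm{cd}_{\mathbb Q}N[H]\le\underline{\mathrm{cd}}(N[H])\le2$, and by Corollary~\ref{cor:countable}, $\mathrm{cd}_{\mathcal F[H]}(N[H])\le2$. Proposition~\ref{prop:MV} gives $\underline{\underline{\mathrm{cd}}}(G)\le3$, and Theorem~\ref{thm:LM} gives $\underline{\underline{\mathrm{gd}}}(G)\le3$. Sharpness is Example~\ref{ex:Z2}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
If $I=\emptyset$, the two families coincide and $\underline{\underline{\mathrm{cd}}}(G)=n$. Otherwise let $H\in I$. By Lemma~\ref{lem:basic} and Corollary~\ref{cor:countable}, $\underline{\mathrm{cd}}(N[H])\le\min\{n,3\}$ and $\mathrm{cd}_{\mathcal F[H]}(N[H])\le2$. Also $n\ge\mathrm{cd}_{\mathbb Q}H=1$, so $2\le\min\{n,3\}+1$. Apply Proposition~\ref{prop:MV}.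
\end{proof}

Countability was used only to obtain a sequence of finitely generated subgroups. For larger groups one needs chains indexed by an ordinal. Iterating the cylinder construction naively would raise the dimension again after each limit stage. Algebraically the extra degree can be cut off at each step, as follows.

\begin{lemma}\label{lem:chain}
Let $\mathcal F$ be a family of finitely generated subgroups of $N$, let $\kappa$ be a limit ordinal, and let $N=\bigcup_{\alpha<\kappa}N_\alpha$ be an ascending chain with $N_\beta=\bigcup_{\alpha<\beta}N_\alpha$ for limit ordinals $\beta<\kappa$. If $\mathrm{cd}_{\mathcal F\cap N_\alpha}(N_\alpha)\le n$ for all $\alpha<\kappa$, where $n\ge0$, then $\mathrm{cd}_{\mathcal F}(N)\le n+1$.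
\end{lemma}

\begin{proof}
Put $N_\kappa=N$, and for $\alpha\le\kappa$ let $I^\alpha$ be the module $N/K\mapsto\mathbb Z[(N/N_\alpha)^K]$. The projections $N/N_\alpha\to N/N_\beta$ give maps $I^\alpha\to I^\beta$ for $\alpha\le\beta$, and $I^\kappa=\underline{\mathbb Z}$. For a limit $\beta\le\kappa$ we have $I^\beta=\operatorname{colim}_{\alpha<\beta}I^\alpha$: if $g^{-1}Kg\le N_\beta$, then $g^{-1}Kg\le N_\alpha$ for some $\alpha<\beta$ because $K$ is finitely generated, and if $gN_\beta=g'N_\beta$, then $g^{-1}g'\in N_\alpha$ for some $\alpha<\beta$.

\emph{$I^\alpha$ has projective dimension at most $n$ for $\alpha<\kappa$.} Let $S=N_\alpha$. For an $N$-map $\pi\colon N/K\to N/S$ with $\pi(K)=gS$, the fiber $\pi^{-1}(S)$ over the base point is a transitive $S$-set isomorphic to $S/g^{-1}Kg$. For an $\mathcal O_{\mathcal F\cap S}S$-module $M$ put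
\[
(\mathrm{Ind}\,M)(N/K)=\bigoplus_{\pi\colon N/K\to N/S}M(\pi^{-1}(S)),
\]
where an $N$-map $\psi\colon N/K'\to N/K$ sends the summand of $\pi$ to that of $\pi\psi$ by the restriction of $\psi$ to the fibers. The functor $\mathrm{Ind}$ is exact, commutes with direct sums, and sends $\underline{\mathbb Z}$ to $I^\alpha$. It sends $\mathbb Z[-,S/L]$ to $\mathbb Z[-,N/L]$, because an $N$-map $N/K\to N/L$ is the same as its composite $\pi$ to $N/S$ together with an $S$-map $\pi^{-1}(S)\to S/L$. So $\mathrm{Ind}$ preserves projectives, and it turns a resolution of $\underline{\mathbb Z}$ into a projective resolution $P^\alpha_*\to I^\alpha$ of length at most $n$.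

\emph{The recursion.} We construct projective resolutions $D^\alpha_*\to I^\alpha$ for $\alpha\le\kappa$, concentrated in degrees $0,\dots,n+1$, with $D^\alpha\subseteq D^\beta$ for $\alpha<\beta$, compatible augmentations, $D^{\alpha+1}/D^\alpha$ projective in each degree, and $D^\beta=\bigcup_{\alpha<\beta}D^\alpha$ at limits. Then $D^\kappa$ proves the lemma. Start with $D^0=P^0$.

Let $\beta$ be a limit. Each inclusion $D^\alpha_k\subseteq D^{\alpha+1}_k$ splits, so the union is $D^0_k\oplus\bigoplus_{\alpha<\beta}D^{\alpha+1}_k/D^\alpha_k$, which is projective. Homology commutes with directed unions, so the union resolves $\operatorname{colim}I^\alpha=I^\beta$.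

Let $D=D^\alpha$ be given and $P=P^{\alpha+1}$. Lift $I^\alpha\to I^{\alpha+1}$ to a chain map $\phi\colon D\to P$, and let $Z$ be its mapping cylinder, $Z_k=D_k\oplus D_{k-1}\oplus P_k$. It contains $D$ as a subcomplex with degreewise projective quotient $R=Z/D$, and it has a homotopy equivalence $Z\to P$ extending $\phi$. So $Z$ is a projective resolution of $I^{\alpha+1}$ whose augmentation is compatible with that of $D$. It lies in degrees at most $n+2$, one too many, and $Z_{n+2}=R_{n+2}=:Q$. The degreewise split sequence $0\to D\to Z\to R\to0$ gives an exact sequence
\[
\mathrm{Ext}^{n+1}(I^\alpha,Q)\to H^{n+2}\,\mathrm{Hom}(R,Q)\to\mathrm{Ext}^{n+2}(I^{\alpha+1},Q)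
\]
whose outer terms vanish. Hence the cocycle $\mathrm{id}_Q$ is a coboundary: it factors through the differential $Q\to R_{n+1}$, which is therefore split injective. Let $A\subseteq Z$ be the subcomplex with $Q$ in degree $n+2$ and the image of $Q$ in degree $n+1$. Since $Q\to Z_{n+1}\to R_{n+1}$ is injective, $A$ is acyclic and $A\cap D=0$. Put $D^{\alpha+1}=Z/A$. It lies in degrees at most $n+1$ and contains $D$. The quotient by $D$ is $R_k$ in degrees $k\le n$ and $R_{n+1}/Q$ in degree $n+1$, all projective. As $A$ is acyclic and lies in degrees at least $1$, the augmentation descends and $D^{\alpha+1}$ resolves $I^{\alpha+1}$.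
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
Let $H\in I$. We claim that $\mathrm{cd}_{\mathcal F[H]\cap N'}(N')\le j+2$ for every subgroup $N'$ with $H\le N'\le N[H]$ and $|N'|\le\aleph_j$, $0\le j<\omega$. For $j=0$ this is Corollary~\ref{cor:countable}, since $\mathrm{cd}_{\mathbb Q}N'\le2$ by Lemma~\ref{lem:basic}. Let $j\ge1$. By induction we may assume $|N'|=\aleph_j$. Enumerate $N'=\{x_\gamma:\gamma<\omega_j\}$ and put $N_\alpha=\langle H,x_\gamma:\gamma<\alpha\rangle$. This chain is continuous at limits, its union is $N'$, and $|N_\alpha|\le\aleph_{j-1}$ for $\alpha<\omega_j$. By induction each $N_\alpha$ has dimension at most $j+1$, and Lemma~\ref{lem:chain} proves the claim. Thus $\mathrm{cd}_{\mathcal F[H]}(N[H])\le m+2$ and $\underline{\mathrm{cd}}(N[H])\le2$, so Proposition~\ref{prop:MV} gives $\underline{\underline{\mathrm{cd}}}(G)\le\max\{3,m+2\}$. Theorem~\ref{thm:LM} gives the same bound for $\underline{\underline{\mathrm{gd}}}(G)$, and the bound is $3$ for $m\le1$.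
\end{proof}

\begin{thebibliography}{9}

\bibitem{Degrijse}
Dieter Degrijse, \emph{A cohomological characterization of locally virtually cyclic groups}, arXiv:1506.06260 (2015).

\bibitem{DD}
Dicks and Dunwoody, \emph{Groups acting on graphs}.

\bibitem{Dunwoody}
Dunwoody, \emph{Accessibility and groups of cohomological dimension one}, 1979.

\bibitem{LM}
L\"uck and Meintrup; the result used is stated as Theorem~\ref{thm:LM}.

\bibitem{LW}
L\"uck and Weiermann, \emph{On the classifying space of the family of virtually cyclic subgroups}.

\end{thebibliography}
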